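
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The pluricomplex Green function of the symmetrized polydisc is not symmetric in dimension at least three}


\begin{abstract}
Let $\mathbb G_n$ be the symmetrized polydisc, the image of $\mathbb D^n$ under the elementary symmetric polynomials. We prove that for every $n\ge 3$ its pluricomplex Green function is not symmetric: there are points $w,z\in\mathbb G_n$ with $g(w,z)\ne g(z,w)$. One of the two points may be the origin, and as the other one approaches the boundary in a suitable way, the quotient of the two values stays above an explicit constant greater than $1$. With the pole at the origin, $g$ is bounded below by a plurisubharmonic function built from differences of $n$-th powers of the roots. With the pole at the other point, $g$ is bounded above by means of an analytic disc that passes through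 the pole at $2n$ points of $\mathbb D$; this disc is obtained from Nevanlinna--Pick interpolation.
\end{abstract}

\section{The question and the results}

\subsection{Definitions}
Let $\mathbb D$ be the open unit disc in $\mathbb C$. For $n\ge 1$ let $\sigma=(\sigma_1,\dots,\sigma_n):\mathbb C^n\to\mathbb C^n$, where
\[
\sigma_k(\lambda_1,\dots,\lambda_n)=\sum_{1\le j_1<\dots<j_k\le n}\lambda_{j_1}\cdots\lambda_{j_k}.
\]
The \emph{symmetrized polydisc} is $\mathbb G_n:=\sigma(\mathbb D^n)$; in particular $\mathbb G_1=\mathbb D$. Since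
\[
\prod_{j=1}^n(x-\lambda_j)=x^n-\sigma_1(\lambda)x^{n-1}+\sigma_2(\lambda)x^{n-2}-\dots+(-1)^n\sigma_n(\lambda),
\]
a point $z=\sigma(\lambda)$ of $\mathbb G_n$ is a monic polynomial of degree $n$ with all roots in $\mathbb D$, recorded by its coefficients up to sign. The fibers of $\sigma$ are the orbits of the group of permutations of coordinates. As the roots of a monic polynomial depend continuously on its coefficients, $\mathbb G_n$ is a bounded domain and $\sigma:\mathbb D^n\to\mathbb G_n$ is proper, hence closed.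

For a domain $D\subset\mathbb C^n$ and $w,z\in D$, the \emph{pluricomplex Green function with pole at $w$} is
\[
g_D(w,z):=\sup u(z),
\]
where $u$ runs over the \emph{competitors}: the plurisubharmonic (psh) functions $u:D\to[-\infty,0)$ for which $u-\log\|\cdot-w\|$ is bounded above near $w$. The choice of norm does not matter; we use the max-norm. We call $g_D$ \emph{symmetric} if $g_D(w,z)=g_D(z,w)$ for all $w,z\in D$.

In the unit disc $g_{\mathbb D}(w,z)=\log\left|\frac{z-w}{1-\bar wz}\right|$ is symmetric. In higher dimension the definition treats its two arguments differently: $w$ is a point at which a singularity is prescribed, $z$ is a point at which one evaluates. There is nevertheless a reason to expect symmetry in some cases. Put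
\begin{align*}
c_D^*(w,z)&:=\sup\{|f(z)|: f\in\mathcal O(D,\mathbb D),\ f(w)=0\},\\
l_D(w,z)&:=\inf\{|\zeta|:\ \exists\,\varphi\in\mathcal O(\mathbb D,D),\ \varphi(0)=w,\ \varphi(\zeta)=z\},
\end{align*}
the Carath\'eodory distance in its M\"obius form and the Lempert function. Both are symmetric: given $f$, the function $(f(z)-f)/(1-\overline{f(z)}f)$ vanishes at $z$ and has modulus $|f(z)|$ at $w$; given $\varphi$, compose it with the M\"obius involution of $\mathbb D$ that exchanges $0$ and $\zeta$. Moreover,
\begin{equation}\label{eq:sandwich}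
\log c^*_D\le g_D\le \log l_D .
\end{equation}
Indeed $\log|f|$ is a competitor whenever $f(w)=0$. For the upper bound let $z\ne w$, let $u$ be a competitor, and let $\varphi(0)=w$, $\varphi(\zeta)=z$. Then $u\circ\varphi-\log|\cdot|$ is bounded above near $0$, so it extends to a subharmonic function on $\mathbb D$ (or is $\equiv-\infty$) with boundary $\limsup$ at most $0$; hence $u(z)\le\log|\zeta|$. So $g_D$ lies between two symmetric functions, and it is symmetric whenever these coincide. This is what happens in dimension two: it is known that $g_{\mathbb G_2}=\log l_{\mathbb G_2}=\log c^*_{\mathbb G_2}$, so $g_{\mathbb G_2}$ is symmetric.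

From now on $g=g_{\mathbb G_n}$, $c^*=c^*_{\mathbb G_n}$ and $l=l_{\mathbb G_n}$. The equality $g(w,z)=g(z,w)$ can hold for special pairs of points in every dimension.

\begin{example}\label{ex:roots}
Let $n\ge2$, $\omega=e^{2\pi i/n}$, $0<s<1$ and $w=\sigma(s,s\omega,\dots,s\omega^{n-1})$. The polynomial is $x^n-s^n$, so $w=(0,\dots,0,(-1)^{n-1}s^n)$. The function $f(z)=z_n$ maps $\mathbb G_n$ into $\mathbb D$ and gives $c^*(0,w)\ge s^n$. The disc $\zeta\mapsto(0,\dots,0,\zeta)$ lies in $\mathbb G_n$ and gives $l(0,w)\le s^n$. By \eqref{eq:sandwich} and the symmetry of $c^*$ and $l$, we get $g(0,w)=g(w,0)=n\log s$.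
\end{example}

The conjecture that $g_{\mathbb G_n}$ fails to be symmetric for every $n\ge3$ comes from \cite{TTZ}. We prove it.

\subsection{Results}
For $n\ge3$ put
\[
m=\Big\lfloor\frac{n-1}2\Big\rfloor,\qquad \delta=\frac\pi n,\qquad \theta=\frac{(2m+1)\pi}n,
\]
\[
\kappa_A=\frac{\sin(\pi/2n)}{\sin(\pi m/n)},\qquad \kappa_B=\frac{\sin(\pi/2n)}{\sin(\pi(m+1)/n)},
\]
\[
d=\tfrac12(\kappa_A-\kappa_B),\qquad \kappa=\tfrac12(\kappa_A+\kappa_B),\qquad E_n=1+|d|+\sqrt{1+\kappa^2}.
\]
Here $1\le m$ and $m+1\le n-1$, so the denominators are positive, and $e^{in\theta}=-1$. For odd $n$ one has $\theta=\pi$, $d=0$, $\kappa=\tan\frac\pi{2n}$ and $E_n=1+\sec\frac\pi{2n}$. For $s\in(0,1)$ and $\nu=(\nu_3,\dots,\nu_n)\in\mathbb D^{n-2}$ let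
\[
w_{s,\nu}=\sigma(s,se^{i\theta},\nu_3,\dots,\nu_n)\in\mathbb G_n .
\]

\begin{theorem}\label{thm:main}
Let $n\ge3$. Then $E_n<2+\frac2n$, and the following hold.
\begin{enumerate}
\item[(a)] $g(0,w_{s,\nu})\ge\frac{n^2}{n+1}\log s$ for all $s\in(0,1)$ and $\nu\in\mathbb D^{n-2}$.
\item[(b)] For every $\alpha<1/E_n$ and $\rho<1$ there is $s_0<1$ such that $g(w_{s,\nu},0)\le n\log\big(1-\alpha(1-s^2)\big)$ whenever $s_0<s<1$ and $\max_j|\nu_j|\le\rho$.
\end{enumerate}
Consequently $g(w_{s,\nu},0)<g(0,w_{s,\nu})$ for all $s$ close to $1$, uniformly for $\max_j|\nu_j|\le\rho$, and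
\[
\liminf_{s\to1^-}\ \inf_{\max_j|\nu_j|\le\rho}\ \frac{g(w_{s,\nu},0)}{g(0,w_{s,\nu})}\ \ge\ \frac{2(n+1)}{nE_n}>1 .
\]
\end{theorem}

In particular, for every $n\ge3$ there are $w,z\in\mathbb G_n$ with $g(w,z)\ne g(z,w)$. Together with the symmetry for $n=1$ and $n=2$ noted above, this shows that $g_{\mathbb G_n}$ is symmetric if and only if $n\le2$. For $n=3$ one has $w_{s,\nu}=\sigma(s,-s,\nu_3)$ and the bound on the quotient is $\frac{8}{3(1+2/\sqrt3)}\approx1.24$.

\begin{theorem}\label{thm:open}
Let $n\ge3$.
\begin{enumerate}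
\item[(a)] For every $a\in\mathbb D$, with $w_a=\sigma(a,\dots,a)$, there is a nonempty open set of $z\in\mathbb G_n$ with $g(z,w_a)<g(w_a,z)$.
\item[(b)] For these $z$,
\[
\log c^*(w_a,z)\le g(z,w_a)<g(w_a,z)\le\log l(w_a,z).
\]
So $g(w_a,z)\ne\log c^*(w_a,z)$, $g(z,w_a)\ne\log l(z,w_a)$ and $c^*(w_a,z)\ne l(w_a,z)$.
\item[(c)] The set of $(w,z)$ with $g(w,z)\ne g(z,w)$ is a nonempty open subset of $\mathbb G_n\times\mathbb G_n$.
\end{enumerate}
\end{theorem}

\subsection{The idea}\label{ss:idea}
\emph{Pole at the origin.} The $n$-th power of every root of $z$ is $(-1)^{n-1}z_n$ up to an error of size $O(\|z\|^{1+1/n})$. So a difference $\lambda_i^n-\lambda_j^n$ vanishes at $0$ to order $1+\frac1n$ instead of $1$, and $\frac n{n+1}\log\frac12|\lambda_i^n-\lambda_j^n|$ leads to a competitor with pole at the origin. The obvious competitor is $n\log\max_j|\lambda_j|$. If two roots have the maximal modulus $s$ and opposite $n$-th powers, the new competitor is larger: the factor $n$ in front of $\log s$ drops to $\frac{n^2}{n+1}$. This is (a).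

\emph{Pole at $w$.} At a point $w$ with distinct roots, $\sigma$ is a local coordinate change and $n$-th powers play no special role. One may hope that $g(w,0)$ is still at most about $n\log s$ when two roots of $w$ have modulus $s$, whatever their arguments. To see this one needs discs that start at $0$ and pass through the pole many times. For the point of Example~\ref{ex:roots}, the disc whose coordinates are the $n$ rotations $\zeta\mapsto\omega^j\zeta$ passes through the pole $n$ times. If $w$ has two roots with opposite $n$-th powers, this disc misses $w$, because its coordinates have equal $n$-th powers. But there are $2n$ nodes at which the rotations are wrong only by a small angle, and this can be corrected by interpolation. The correction has a price: each passage contributes only about $\frac1{E_n}\log s$ instead of $\log s$. As $E_n$ is close to $2$, the total $\frac{2n}{E_n}\log s$ is close to $n\log s$. The inequality $E_n<2+\frac2n$ says exactly that $\frac{2n}{E_n}>\frac{n^2}{n+1}$, so that this upper bound lies below the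 lower bound in (a).

\section{Three tools}

The first tool pushes symmetric psh functions down to $\mathbb G_n$.

\begin{lemma}\label{lem:push}
Let $U:\mathbb D^n\to[-\infty,\infty)$ be psh, bounded above and invariant under permutations of the coordinates. Then the function $u$ on $\mathbb G_n$ with $u\circ\sigma=U$ is psh.
\end{lemma}

\begin{proof}
For $c\in\mathbb R$ the set $\{u\ge c\}=\sigma(\{U\ge c\})$ is closed because $\sigma$ is a closed map and $U$ is upper semicontinuous. So $u$ is upper semicontinuous. Let $Z\subset\mathbb G_n$ be the zero set of the discriminant, a proper analytic subset. The Jacobian determinant of $\sigma$ is $\pm\prod_{i<j}(\lambda_i-\lambda_j)$, so $\sigma$ is locally biholomorphic over $\mathbb G_n\setminus Z$ and $u$ is psh there. As $u$ is bounded above, the function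
\[
u^*(z):=\limsup_{Z\not\ni z'\to z}u(z')
\]
is psh on $\mathbb G_n$, by the extension theorem for psh functions across analytic sets. Upper semicontinuity gives $u^*\le u$. Conversely, $\sigma^{-1}(Z)=\bigcup_{i<j}\{\lambda_i=\lambda_j\}$ has measure zero, and a psh function is bounded above by its means over small balls, so
\[
U(\lambda)\le\limsup_{\sigma^{-1}(Z)\not\ni\lambda'\to\lambda}U(\lambda')\le u^*(\sigma(\lambda)).
\]
Hence $u=u^*$.
\end{proof}

The second tool turns discs with many passages through the pole into upper bounds.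

\begin{lemma}\label{lem:disc}
Let $\mu\in\mathbb D^n$, let $h:\mathbb D\to\mathbb D^n$ be holomorphic, and let $\zeta_1,\dots,\zeta_M\in\mathbb D\setminus\{0\}$ be distinct points such that each $h(\zeta_j)$ is a permutation of $\mu$. Then
\[
g\big(\sigma(\mu),\sigma(h(0))\big)\le\sum_{j=1}^M\log|\zeta_j|.
\]
\end{lemma}

\begin{proof}
Let $u$ be a competitor with pole at $\sigma(\mu)$ and put $v=u\circ\sigma\circ h$. If $v\equiv-\infty$ there is nothing to prove for this $u$. Otherwise $v$ is subharmonic and negative. Near $\zeta_j$ we have $\|\sigma(h(\zeta))-\sigma(\mu)\|\le C|\zeta-\zeta_j|$, hence $v\le\log|\zeta-\zeta_j|+C'$. So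
\[
v-\sum_{j=1}^M\log\left|\frac{\zeta-\zeta_j}{1-\bar\zeta_j\zeta}\right|
\]
is subharmonic off the $\zeta_j$ and bounded above near them, and it extends to a subharmonic function on $\mathbb D$. Its boundary $\limsup$ is at most $0$, because $v<0$ and the sum tends to $0$ at the unit circle. By the maximum principle it is $\le0$ on $\mathbb D$; evaluate at $0$ and take the supremum over $u$.
\end{proof}

The third tool is the Nevanlinna--Pick theorem: \emph{for distinct $\zeta_1,\dots,\zeta_M\in\mathbb D$ and $v_1,\dots,v_M\in\mathbb C$ there is $q\in\mathcal O(\mathbb D,\overline{\mathbb D})$ with $q(\zeta_p)=v_p$ for all $p$ if and only if the Pick matrix}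
\[
\left[\frac{1-v_p\bar v_q}{1-\zeta_p\bar\zeta_q}\right]_{p,q=1}^M
\]
\emph{is positive semidefinite.} For $M=2$ and $v_1,v_2\in\mathbb D$ the diagonal is positive and the condition is that the determinant is nonnegative:
\begin{equation}\label{eq:pick2}
\frac{(1-|\zeta_1|^2)(1-|\zeta_2|^2)}{|1-\zeta_1\bar\zeta_2|^2}\le\frac{(1-|v_1|^2)(1-|v_2|^2)}{|1-v_1\bar v_2|^2}.
\end{equation}

\section{Pole at the origin: differences of $n$-th powers}

\begin{proposition}\label{prop:lower}
For $n\ge2$, $\lambda\in\mathbb D^n$ and $i\ne j$,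
\[
g(0,\sigma(\lambda))\ge\frac n{n+1}\log\frac{|\lambda_i^n-\lambda_j^n|}2 .
\]
\end{proposition}

\begin{proof}
Let $U(\lambda)=\max_{i<j}\frac n{n+1}\log\frac{|\lambda_i^n-\lambda_j^n|}2$. This function is psh, negative and symmetric on $\mathbb D^n$. By Lemma~\ref{lem:push} the function $u$ with $u\circ\sigma=U$ is psh and negative on $\mathbb G_n$. It remains to check the pole at $0$.

Let $z=\sigma(\lambda)$. Every root satisfies
\begin{equation}\label{eq:vieta}
\lambda_i^n=\sum_{k=1}^n(-1)^{k-1}z_k\lambda_i^{n-k},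
\end{equation}
and $|\lambda_i|<1$, so $|\lambda_i|^n\le n\|z\|$. Subtract \eqref{eq:vieta} for $\lambda_j$ from \eqref{eq:vieta} for $\lambda_i$. The terms with $k=n$ cancel, and for $k\le n-1$ we have $|\lambda_i^{n-k}|\le|\lambda_i|\le(n\|z\|)^{1/n}$, and the same for $\lambda_j$. Hence
\[
|\lambda_i^n-\lambda_j^n|\le\sum_{k=1}^{n-1}|z_k|\,\big(|\lambda_i|^{n-k}+|\lambda_j|^{n-k}\big)\le2(n-1)\|z\|\,(n\|z\|)^{1/n}=C\|z\|^{(n+1)/n}.
\]
So $u(z)\le\log\|z\|+C'$, and $u$ is a competitor for $g(0,\cdot)$.
\end{proof}

For $\lambda_1=s$ and $\lambda_2=se^{i\theta}$ with $e^{in\theta}=-1$ we have $|\lambda_1^n-\lambda_2^n|=2s^n$, the largest value possible for roots of modulus $s$. This gives $g(0,w_{s,\nu})\ge\frac n{n+1}\log s^n$, which is Theorem~\ref{thm:main}(a). Of $\theta$ only the property $e^{in\theta}=-1$ is used here.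

\section{The case $n=3$ by hand}\label{sec:three}

Before the general proof we treat the simplest case, where a $2\times2$ Pick matrix is enough. Nothing from this section is used later except for Figure~\ref{fig:hex}, which serves as an illustration.

We show $g(w,0)<g(0,w)$ for $w=\sigma(s,-s,0)=(0,-s^2,0)\in\mathbb G_3$ and $s$ close to $1$. Proposition~\ref{prop:lower} gives $g(0,w)\ge\frac94\log s$. For the upper bound on $g(w,0)$ we look for a disc $h=(h_0,h_1,h_2):\mathbb D\to\mathbb D^3$ with $h(0)=0$ which is a permutation of $(s,-s,0)$ at six points.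

Let $0<\alpha<1$, $\varepsilon=1-s^2$, and let $r\in(s,1)$ be given by $r^2=1-\alpha\varepsilon$. Suppose that $h_0:\mathbb D\to\mathbb D$ is holomorphic with
\begin{equation}\label{eq:h0}
h_0(re^{\pm i\pi/6})=s,\qquad h_0(-re^{\pm i\pi/6})=-s,\qquad h_0(\pm ir)=0,\qquad h_0(0)=0 .
\end{equation}
Put $h_1(\zeta)=h_0(e^{-2\pi i/3}\zeta)$ and $h_2(\zeta)=h_0(e^{-4\pi i/3}\zeta)$. For $\zeta=re^{i\pi/6}$ the points at which $h_0$ is evaluated in $h_0,h_1,h_2$ have angles $30^\circ$, $-90^\circ$, $-210^\circ$, so $h=(s,0,-s)$; for $\zeta=re^{-i\pi/6}$ the angles are $-30^\circ,-150^\circ,-270^\circ$, so $h=(s,-s,0)$. A rotation of $\zeta$ by $120^\circ$ permutes the coordinates cyclically, so all six values are permutations of $(s,-s,0)$; see Figure~\ref{fig:hex}.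

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (0,0) circle (1.3);
\fill (0,0) circle (0.04);
\node[below] at (0,0) {\small $(0,0,0)$};
\fill (30:1.3) circle (0.055);
\node[right] at (30:1.38) {\small $(s,0,-s)$};
\fill (90:1.3) circle (0.055);
\node[above] at (90:1.38) {\small $(0,s,-s)$};
\fill (150:1.3) circle (0.055);
\node[left] at (150:1.38) {\small $(-s,s,0)$};
\fill (210:1.3) circle (0.055);
\node[left] at (210:1.38) {\small $(-s,0,s)$};
\fill (270:1.3) circle (0.055);
\node[below] at (270:1.38) {\small $(0,-s,s)$};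
\fill (330:1.3) circle (0.055);
\node[right] at (330:1.38) {\small $(s,-s,0)$};
\end{tikzpicture}
\caption{The case $n=3$: the six nodes on the circle $|\zeta|=r$, at angles $30^\circ,90^\circ,\dots,330^\circ$, and the values of $h=(h_0,h_1,h_2)$ there and at the center. Every node value is a permutation of $(s,-s,0)$. The coordinate $h_0$ equals $s$ at the two nodes next to the positive real axis, $-s$ at the two nodes next to the negative real axis, and $0$ at the other two nodes.}
\label{fig:hex}
\end{figure}

Now we find $h_0$. The data are odd, so we try $h_0(\zeta)=\zeta Q(\zeta^2)$ with $Q\in\mathcal O(\mathbb D,\overline{\mathbb D})$; then automatically $h_0(\mathbb D)\subset\mathbb D$ and $h_0(0)=0$. With $t=r^2e^{i\pi/3}$, conditions \eqref{eq:h0} become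
\[
Q(t)=\tfrac sr e^{-i\pi/6},\qquad Q(\bar t)=\tfrac sr e^{i\pi/6},\qquad Q(-r^2)=0 .
\]
Write $Q=bR$ with the Blaschke factor $b(x)=\frac{x+r^2}{1+r^2x}$. Since $b$ has real coefficients, we need $R\in\mathcal O(\mathbb D,\overline{\mathbb D})$ with
\[
R(t)=v,\qquad R(\bar t)=\bar v,\qquad v=\frac{s\,e^{-i\pi/6}}{r\,b(t)} .
\]
As $\varepsilon\to0$ with $\alpha$ fixed, $t\to e^{i\pi/3}$, $b(t)\to1$ and $v\to e^{-i\pi/6}$. Further,
\[
1-|b(t)|^2=\frac{(1-r^4)(1-|t|^2)}{|1+r^2t|^2}=O(\varepsilon^2),\qquad |v|^2=\frac{1-\varepsilon}{1-\alpha\varepsilon}\big(1+O(\varepsilon^2)\big),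
\]
so $1-|v|^2=(1-\alpha)\varepsilon+O(\varepsilon^2)$, while $1-|t|^2=1-r^4=2\alpha\varepsilon+O(\varepsilon^2)$. In particular $|v|<1$ for small $\varepsilon$. By \eqref{eq:pick2} with $\zeta_1=t$, $\zeta_2=\bar t$, $v_1=v$, $v_2=\bar v$, a function $R$ then exists if
\[
\frac{1-|t|^2}{|1-t^2|}\le\frac{1-|v|^2}{|1-v^2|} .
\]
Here $|1-t^2|\to|1-e^{2\pi i/3}|=\sqrt3$ and $|1-v^2|\to|1-e^{-i\pi/3}|=1$. After division by $\varepsilon$ the two sides tend to $\frac{2\alpha}{\sqrt3}$ and $1-\alpha$. So $R$ exists for all small $\varepsilon$ provided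
\[
\alpha<\frac1{1+2/\sqrt3}=\frac1{E_3},
\]
and then Lemma~\ref{lem:disc} gives $g(w,0)\le6\log r=3\log(1-\alpha(1-s^2))$.

As $s\to1$, $\log(1-\alpha(1-s^2))/\log s\to2\alpha$, so the upper bound for $g(w,0)$ behaves like $6\alpha\log s$, while the lower bound for $g(0,w)$ is $\frac94\log s$. We need $6\alpha>\frac94$, that is $\alpha>\frac38$, and this is compatible with $\alpha<1/E_3=0.464\ldots$; take for instance $\alpha=\frac25$. So $g(w,0)<g(0,w)$ for $s$ close to $1$, and $g_{\mathbb G_3}$ is not symmetric.

\section{Pole at $w_{s,\nu}$: a disc with $2n$ passages}\label{sec:upper}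

We now prove Theorem~\ref{thm:main}(b). For $\alpha\le0$ it is trivial because $g\le0$. Fix $0<\alpha<1/E_n$ and $\rho\in[0,1)$. Put $s^2=1-\varepsilon$ and $r^2=1-\alpha\varepsilon$, and let $\max_j|\nu_j|\le\rho$. Since $\kappa>0$ we have $E_n>2$, so $\alpha<\frac12$ and $s<r<1$.

\subsection{Choice of the nodes}
Indices $j$ are taken in $\mathbb Z/n$, and $\beta_j=2\pi j/n$. Consider first the rotations $h_j(\zeta)=e^{-i\beta_j}\zeta$. At a node of argument $\psi$ the coordinates have arguments $\psi-\beta_j$, and the quotient of any two of them is an $n$-th root of unity. We want two coordinates with arguments $0$ and $\theta$, but $e^{i\theta}$ lies midway between the consecutive $n$-th roots of unity with arguments $\frac{2\pi m}n=\theta-\delta$ and $\frac{2\pi(m+1)}n=\theta+\delta$. So no $\psi$ fits exactly. There are two ways to distribute the error $\delta$ evenly over the two coordinates. For $\psi=\beta_j+\frac\delta2$, coordinates $j$ and $j-m$ have arguments $\frac\delta2$ and $\theta-\frac\delta2$. For $\psi=\beta_j-\frac\delta2$,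 coordinates $j$ and $j-m-1$ have arguments $-\frac\delta2$ and $\theta+\frac\delta2$. We use both. Put
\[
A_j=re^{i(\beta_j+\delta/2)},\qquad B_j=re^{i(\beta_j-\delta/2)}\qquad(j\in\mathbb Z/n).
\]
These $2n$ points are distinct; they are the vertices of a regular $2n$-gon. We seek $h=(h_j)_{j\in\mathbb Z/n}:\mathbb D\to\mathbb D^n$ holomorphic with $h(0)=0$ such that
\begin{itemize}
\item at $A_j$, coordinate $j$ equals $s$ and coordinate $j-m$ equals $se^{i\theta}$;
\item at $B_j$, coordinate $j$ equals $s$ and coordinate $j-m-1$ equals $se^{i\theta}$;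
\item at every node, the remaining $n-2$ coordinates are $\nu_3,\dots,\nu_n$ in some fixed order.
\end{itemize}
The prescription is consistent because $m\not\equiv0$ and $m+1\not\equiv0\pmod n$. Finding such an $m$ is the only reason why $n\ge3$ is needed; for $n=2$ no integer $m$ has this property. If $h$ exists, Lemma~\ref{lem:disc} gives
\begin{equation}\label{eq:target}
g(w_{s,\nu},0)\le2n\log r=n\log\big(1-\alpha(1-s^2)\big),
\end{equation}
which is the claim. For $n=3$ and $\nu_3=0$ these are the data of Figure~\ref{fig:hex}.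

\subsection{Reduction to Pick matrices}
The coordinates of $h$ can be found one at a time. For fixed $j$ the prescription reads
\begin{equation}\label{eq:data}
h_j(A_j)=h_j(B_j)=s,\qquad h_j(A_{j+m})=h_j(B_{j+m+1})=se^{i\theta},
\end{equation}
and at the other $2n-4$ nodes $h_j$ has prescribed values among $\nu_3,\dots,\nu_n$. We call the four nodes in \eqref{eq:data} \emph{outer} and the others \emph{inner}. Seek $h_j(\zeta)=\zeta q_j(\zeta)$ with $q_j\in\mathcal O(\mathbb D,\overline{\mathbb D})$; then $h_j(\mathbb D)\subset\mathbb D$ and $h_j(0)=0$. Let $\zeta_p$ denote the nodes and $W_p$ the prescribed values of $h_j$. The Pick matrix for $q_j(\zeta_p)=W_p/\zeta_p$ becomes, after multiplication by $\mathrm{diag}(\zeta_p)$ on the left and its adjoint on the right,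
\begin{equation}\label{eq:N}
N=\left[\frac{\zeta_p\bar\zeta_q-W_p\overline{W_q}}{1-\zeta_p\bar\zeta_q}\right]_{p,q}.
\end{equation}
So $q_j$ exists if $N\ge0$. We show that $N>0$ for all small $\varepsilon$.

\subsection{Only the outer nodes matter}
For $p\ne q$ we have $\zeta_p\bar\zeta_q=r^2e^{i\pi k/n}$ with $1\le k\le2n-1$, and $|1-x^2e^{i\pi k/n}|$ is bounded below by a positive constant for $x\in[0,1]$ and these $k$. So the off-diagonal entries of $N$ are bounded by a constant that depends only on $n$. The diagonal entries at inner nodes are at least $\frac{r^2-\rho^2}{1-r^2}$, which tends to $+\infty$ as $\varepsilon\to0$; here $\rho<1$ is used. The diagonal entries at outer nodes are exactly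
\[
\frac{r^2-s^2}{1-r^2}=\frac{(1-\alpha)\varepsilon}{\alpha\varepsilon}=\frac1\alpha-1 .
\]
Write
\[
N=\begin{pmatrix}P&S\\S^*&T\end{pmatrix}
\]
with $P$ the $4\times4$ block of the outer nodes. Then $S$ is bounded and the smallest eigenvalue of $T$ tends to $+\infty$. So $T>0$ for small $\varepsilon$ and $\|ST^{-1}S^*\|\to0$, uniformly for $\max_j|\nu_j|\le\rho$. By the Schur complement criterion, $N>0$ if and only if $T>0$ and $P-ST^{-1}S^*>0$. Moreover $P$ does not depend on $\nu$, nor on $j$, because the outer nodes for different $j$ differ by a common rotation. Hence, \emph{if $P$ converges to a positive definite matrix as $\varepsilon\to0$, then $N>0$ for all sufficiently small $\varepsilon$, uniformly in $j$ and in $\nu$ with $\max_j|\nu_j|\le\rho$.}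

\subsection{The limit of the outer block}
Order the outer nodes as $A_j,B_j,A_{j+m},B_{j+m+1}$. Up to the common rotation by $e^{i\beta_j}$, their limits $\xi_p$ are
\[
e^{i\delta/2},\quad e^{-i\delta/2},\quad e^{i(\theta-\delta/2)},\quad e^{i(\theta+\delta/2)},
\]
and the values $W_p$ tend to $1,1,e^{i\theta},e^{i\theta}$. Put $c=\xi_p\bar\xi_q$, which is $\ne1$ for $p\ne q$.

\emph{Equal values}, $\{p,q\}=\{1,2\}$ or $\{3,4\}$: the limit entry is $\frac{c-1}{1-c}=-1$.

\emph{Different values}, $p\in\{1,2\}$ and $q\in\{3,4\}$: here $W_p\overline{W_q}\to e^{-i\theta}$ and $c=e^{-i\varphi}$ with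
\[
\varphi=\theta-\delta\ \text{ for }(1,3),\qquad \varphi=\theta\ \text{ for }(1,4)\text{ and }(2,3),\qquad \varphi=\theta+\delta\ \text{ for }(2,4).
\]
The limit entry is
\[
\frac{e^{-i\varphi}-e^{-i\theta}}{1-e^{-i\varphi}}
=\frac{e^{-i(\varphi+\theta)/2}\,2i\sin\frac{\theta-\varphi}2}{e^{-i\varphi/2}\,2i\sin\frac\varphi2}
=e^{-i\theta/2}\,\frac{\sin\frac{\theta-\varphi}2}{\sin\frac\varphi2}.
\]
Since $\frac{\theta-\delta}2=\frac{\pi m}n$ and $\frac{\theta+\delta}2=\frac{\pi(m+1)}n$, it equals $e^{-i\theta/2}\kappa_A$ for $(1,3)$, $0$ for $(1,4)$ and $(2,3)$, and $-e^{-i\theta/2}\kappa_B$ for $(2,4)$.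

Let $V=\mathrm{diag}(1,1,e^{-i\theta/2},e^{-i\theta/2})$. Replacing the limit $P_0$ of $P$ by $VP_0V^*$ removes the factors $e^{\pm i\theta/2}$ and gives
\[
M_\alpha=\begin{pmatrix}X&K\\K&X\end{pmatrix},\qquad
X=\frac1\alpha I-\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad
K=\begin{pmatrix}\kappa_A&0\\0&-\kappa_B\end{pmatrix}.
\]
On the vectors $(x,x)$ and $(x,-x)$, $x\in\mathbb C^2$, the matrix $M_\alpha$ acts as $X+K$ and $X-K$. So $M_\alpha>0$ if and only if $X\pm K>0$. Now $K=dI+\kappa\,\mathrm{diag}(1,-1)$, and $\mathrm{diag}(1,-1)$ exchanges the orthonormal vectors $\frac{(1,1)}{\sqrt2}$ and $\frac{(1,-1)}{\sqrt2}$. In this basis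
\[
X\pm K=\begin{pmatrix}\frac1\alpha-2\pm d&\pm\kappa\\ \pm\kappa&\frac1\alpha\pm d\end{pmatrix},
\]
with smallest eigenvalue $\frac1\alpha-1\pm d-\sqrt{1+\kappa^2}$. For both signs this is positive if and only if $\frac1\alpha>1+|d|+\sqrt{1+\kappa^2}=E_n$, which holds by the choice of $\alpha$. So $N>0$ for small $\varepsilon$, the disc $h$ exists, and \eqref{eq:target} proves Theorem~\ref{thm:main}(b). \qed

\section{Comparison of the two bounds}

\subsection{The inequality $E_n<2+\frac2n$}
Since $\sqrt{1+\kappa^2}\le1+\frac{\kappa^2}2$, it suffices to show $|d|+\frac{\kappa^2}2<\frac2n$.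

\emph{Odd $n$.} Here $\frac{\pi m}n=\frac\pi2-\frac\pi{2n}$ and $\frac{\pi(m+1)}n=\frac\pi2+\frac\pi{2n}$, so $\kappa_A=\kappa_B=\tan\frac\pi{2n}$, $d=0$ and $\kappa=\tan\frac\pi{2n}$. By convexity of $\tan$ on $[0,\frac\pi6]$, $\kappa\le\frac\pi{2n}\cdot\frac6\pi\cdot\frac1{\sqrt3}=\frac{\sqrt3}n$. So $\frac{\kappa^2}2\le\frac3{2n^2}\le\frac1{2n}<\frac2n$.

\emph{Even $n\ge4$.} Here $\frac{\pi m}n=\frac\pi2-\frac\pi n$ and $\frac{\pi(m+1)}n=\frac\pi2$, so $\kappa_A=\frac{\sin(\pi/2n)}{\cos(\pi/n)}$ and $\kappa_B=\sin\frac\pi{2n}$. As $\cos\frac\pi n\ge\frac1{\sqrt2}$,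
\[
0\le d\le\frac12\cdot\frac\pi{2n}(\sqrt2-1)<\frac{0.33}n,\qquad \kappa\le\kappa_A\le\frac{\sqrt2\,\pi}{2n},\qquad \frac{\kappa^2}2\le\frac{\pi^2}{4n^2}\le\frac{\pi^2}{16n}<\frac{0.62}n .
\]
So $|d|+\frac{\kappa^2}2<\frac{0.95}n<\frac2n$.

\subsection{Conclusion of the proof of Theorem~\ref{thm:main}}
Since $E_n<\frac{2(n+1)}n$, we can choose $\alpha$ with
\begin{equation}\label{eq:alpha}
\frac n{2(n+1)}<\alpha<\frac1{E_n}.
\end{equation}
As $s\to1$, $\log(1-\alpha(1-s^2))\sim-\alpha(1-s^2)$ and $\log s\sim-\frac12(1-s^2)$, so their quotient tends to $2\alpha>\frac n{n+1}$. Both logarithms are negative. Hence, by (b) and (a), for $s$ close to $1$ and $\max_j|\nu_j|\le\rho$,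
\begin{equation}\label{eq:final}
g(w_{s,\nu},0)\le n\log\big(1-\alpha(1-s^2)\big)<\frac{n^2}{n+1}\log s\le g(0,w_{s,\nu}).
\end{equation}

For the quotient we need $g(0,w_{s,\nu})<0$. If $\max_j|\lambda_j|<R<1$, the disc $h(\zeta)=\frac{R-\zeta}{1-R\zeta}\cdot\frac\lambda R$ lies in $\mathbb D^n$ and satisfies $h(0)=\lambda$, $h(R)=0$, so Lemma~\ref{lem:disc} with $\mu=0$ gives $g(0,\sigma(\lambda))\le\log R<0$. Now let $0<\alpha<1/E_n$. For $s$ close to $1$, (a) and (b) bound the quotient below by
\[
\frac{g(w_{s,\nu},0)}{g(0,w_{s,\nu})}\ge\frac{n\log(1-\alpha(1-s^2))}{\frac{n^2}{n+1}\log s}\longrightarrow\frac{2\alpha(n+1)}n ,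
\]
uniformly for $\max_j|\nu_j|\le\rho$. Letting $\alpha\uparrow1/E_n$ we obtain the stated $\liminf$, and $\frac{2(n+1)}{nE_n}>1$. \qed

\begin{remark}
We do not claim that the constant $\frac{2(n+1)}{nE_n}$ is optimal.
\end{remark}

\section{Open sets of asymmetry: proof of Theorem~\ref{thm:open}}

\emph{Part (a), $a=0$.} Positive definiteness of the Pick matrices is an open condition, so the pole may be moved. In detail, fix $\nu\in\mathbb D^{n-2}$ with distinct coordinates, put $\rho=\max_j|\nu_j|$, and fix $\alpha$ as in \eqref{eq:alpha}. Then fix $s\in(\rho,1)$ so close to $1$ that all matrices $N$ of Section~\ref{sec:upper} (one for each $j$) are positive definite and \eqref{eq:final} holds; in particular $2n\log r<\frac{n^2}{n+1}\log s$. The coordinates of $\mu=(s,se^{i\theta},\nu_3,\dots,\nu_n)$ are distinct. Keep the nodes $A_j,B_j$ and replace $\mu$ by a nearby point $\mu'\in\mathbb D^n$ in the interpolation data. The matrices \eqref{eq:N} depend continuously on $\mu'$, so they stay positive definite, and as before we get a disc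 $h$ with $h(0)=0$ that is a permutation of $\mu'$ at the $2n$ nodes. Hence $g(\sigma(\mu'),0)\le2n\log r$. On the other hand, by Proposition~\ref{prop:lower},
\[
g(0,\sigma(\mu'))\ge\frac n{n+1}\log\frac{|(\mu_1')^n-(\mu_2')^n|}2 ,
\]
and the right side is continuous at $\mu$, where it equals $\frac{n^2}{n+1}\log s>2n\log r$. So $g(z,0)<g(0,z)$ for all $z=\sigma(\mu')$ with $\mu'$ in a neighborhood of $\mu$. As $\sigma$ is locally biholomorphic at $\mu$, these $z$ contain a nonempty open set.

\emph{Part (a), general $a$.} We move $0$ to $w_a$ by an automorphism of $\mathbb G_n$. Let $\tau(x)=\frac{px+q}{ux+v}$ be an automorphism of $\mathbb D$ with $\tau(0)=a$. For $\lambda\in\mathbb D^n$,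
\[
\prod_{j=1}^n\big(x-\tau(\lambda_j)\big)=\frac{\prod_j\big((ux-p)\lambda_j+(vx-q)\big)}{\prod_j(u\lambda_j+v)} ,
\]
and $\prod_j(y\lambda_j+y')=\sum_{k=0}^ny^k(y')^{n-k}\sigma_k(\lambda)$ with $\sigma_0=1$. So the coefficients on the left are rational functions of $\sigma(\lambda)$ whose denominator has no zero on $\mathbb G_n$. Thus there is a holomorphic map $F:\mathbb G_n\to\mathbb G_n$ with $F(\sigma(\lambda))=\sigma(\tau(\lambda_1),\dots,\tau(\lambda_n))$. The same construction with $\tau^{-1}$ gives its inverse. So $F$ is an automorphism of $\mathbb G_n$ with $F(0)=w_a$. The Green function is invariant under biholomorphic maps, since these preserve psh functions and change $\log\|\cdot-w\|$ near the pole only by a bounded amount. So the image under $F$ of the open set found for $a=0$ has the required property.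

\emph{Part (b).} By \eqref{eq:sandwich} and the symmetry of $c^*$ and $l$,
\[
\log c^*(w_a,z)=\log c^*(z,w_a)\le g(z,w_a)<g(w_a,z)\le\log l(w_a,z)=\log l(z,w_a),
\]
and the strict inequality in the middle gives the three statements.

\emph{Part (c).} The set is nonempty by (a). For openness we use a theorem of Demailly \cite{Demailly}: the Green function of a bounded hyperconvex domain $D$ is continuous on $D\times D$ with values in $[-\infty,0)$. Hyperconvex means that $D$ has a continuous negative psh exhaustion function. For $\mathbb G_n$ the function $\sigma(\lambda)\mapsto\max_j|\lambda_j|-1$ is one: it is psh by Lemma~\ref{lem:push}, it is continuous because the roots depend continuously on the coefficients, and its sublevel sets $\{\,\cdot\le-\eta\}$ with $0<\eta<1$ are the images under $\sigma$ of compact polydiscs, hence compact. So $(w,z)\mapsto g(w,z)$ and $(w,z)\mapsto g(z,w)$ are continuous maps into the Hausdorff space $[-\infty,0)$, and the set where they differ is open. \qed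

\begin{thebibliography}{9}
\bibitem{Demailly}
J.-P. Demailly, \emph{Mesures de Monge--Amp\`ere et mesures pluriharmoniques}, Math. Z. \textbf{194} (1987), 519--564.

\bibitem{TTZ}
Pascal J. Thomas, Nguyen Van Trao, Wlodzimierz Zwonek, \emph{Green functions of the spectral ball and symmetrized polydisk}, arXiv:1007.3162 (2010).
\end{thebibliography}

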